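\title{The optimal Lebesgue exponent for the energy space\\ of a mixed-type operator on the disk}

\begin{abstract}
On the unit disk $\mathbf B$ with Dirichlet conditions, the operator $-\Delta+\alpha^2\partial_\theta^2+m$ with $\alpha>1$ is elliptic inside the circle $r=1/\alpha$ and hyperbolic outside it. For those $\alpha$ whose nonzero eigenvalues are bounded below in modulus by a multiple of the corresponding Bessel zero, we show that the associated energy space is contained in $L^p(\mathbf B)$ if and only if $p<10$, and that the embedding is then compact. This proves a conjecture of K\"ubler. We also show that each of the positive and negative spectral subspaces already fails to lie in $L^{10}(\mathbf B)$. The inclusion into $L^{10}(\mathbf B)$ fails only logarithmically, and we determine the exact order of growth of the embedding constants on dyadic blocks of angular frequencies.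
\end{abstract}

\section{The question and the answer}

\subsection{The operator and its energy space}

Let $\mathbf B\subset\mathbb R^2$ be the unit disk with polar coordinates $(r,\theta)$. For $\alpha>1$ and $m\in\mathbb R$ consider
\[
L_{\alpha,m}=-\Delta+\alpha^2\partial_\theta^2+m\qquad\text{on }\mathbf B
\]
with Dirichlet boundary conditions. Its quadratic form is
\[
\int_{\mathbf B}\Big(|\partial_ru|^2+\big(r^{-2}-\alpha^2\big)|\partial_\theta u|^2+mu^2\Big)\,dx .
\]
The coefficient $r^{-2}-\alpha^2$ changes sign on the circle $r=1/\alpha$, so the operator is elliptic for $r<1/\alpha$ and hyperbolic for $r>1/\alpha$.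

The operator is nevertheless diagonal in a familiar basis. For integers $\ell\ge0$ and $k\ge1$ let $j_{\ell,k}$ be the $k$-th positive zero of the Bessel function $J_\ell$, and let
\[
\phi_{\ell,k}=c_{\ell,k}J_\ell(j_{\ell,k}r)\cos(\ell\theta),\qquad
\psi_{\ell,k}=c_{\ell,k}J_\ell(j_{\ell,k}r)\sin(\ell\theta),\qquad c_{\ell,k}>0,
\]
be the $L^2(\mathbf B)$-normalized Dirichlet eigenfunctions of $-\Delta$, with $\psi_{0,k}\equiv0$. The nonzero ones form an orthonormal basis of $L^2(\mathbf B)$. They are eigenfunctions of $L_{\alpha,m}$ with eigenvalues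
\[
\lambda_{\ell,k}=j_{\ell,k}^2-\alpha^2\ell^2+m .
\]
All index sets and sums below range over integer pairs $(\ell,k)$ with $\ell\ge0$, $k\ge1$. Let $\mathcal I^+_{\alpha,m}$, $\mathcal I^0_{\alpha,m}$, $\mathcal I^-_{\alpha,m}$ be the sets of indices with $\lambda_{\ell,k}>0$, $=0$, $<0$, respectively.

The terms $j_{\ell,k}^2$ and $\alpha^2\ell^2$ can nearly cancel. We restrict to parameters for which this cancellation is under control. Let $\mathcal A$ be the set of all $\alpha>1$ such that, for every $m\in\mathbb R$, the set $\mathcal I^0_{\alpha,m}$ is finite and there is $c>0$ with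
\[
|j_{\ell,k}^2-\alpha^2\ell^2+m|\ge c\,j_{\ell,k}\qquad\text{for all }(\ell,k)\notin\mathcal I^0_{\alpha,m}.
\]
It is known that $\mathcal A$ is nonempty. For $\alpha\in\mathcal A$ and $m\in\mathbb R$ the energy space $E_{\alpha,m}$ is the Hilbert space of all $u\in L^2(\mathbf B)$ for which
\[
\|u\|_{\alpha,m}^2=\sum_{(\ell,k)\notin\mathcal I^0_{\alpha,m}}|\lambda_{\ell,k}|\big(|\langle u,\phi_{\ell,k}\rangle|^2+|\langle u,\psi_{\ell,k}\rangle|^2\big)
+\sum_{(\ell,k)\in\mathcal I^0_{\alpha,m}}\big(|\langle u,\phi_{\ell,k}\rangle|^2+|\langle u,\psi_{\ell,k}\rangle|^2\big)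
\]
is finite. For $u\in E_{\alpha,m}$ let $u^\pm$ be the components of $u$ in the spectral subspaces belonging to $\mathcal I^\pm_{\alpha,m}$, and put $E^\pm_{\alpha,m}=\{u^\pm:\ u\in E_{\alpha,m}\}$. Then $\langle L_{\alpha,m}u,u\rangle_{L^2}=\|u^+\|_{\alpha,m}^2-\|u^-\|_{\alpha,m}^2$, so $E_{\alpha,m}$ is the natural form domain.

It is known that for $\alpha\in\mathcal A$, $m\in\mathbb R$ and $2<p<4$ one has $E_{\alpha,m}\subset L^p(\mathbf B)$ with compact embedding. K\"ubler \cite{Kubler} asks for the optimal $q>2$ such that this holds for all $p\in(2,q)$, and conjectures $q=10$.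

\begin{theorem}\label{thm:main}
Let $\alpha\in\mathcal A$, $m\in\mathbb R$ and $1\le p\le\infty$. Then $E_{\alpha,m}\subset L^p(\mathbf B)$ if and only if $p<10$, and in that case the embedding is compact. For $p\ge10$, neither $E^+_{\alpha,m}$ nor $E^-_{\alpha,m}$ is contained in $L^p(\mathbf B)$.

In particular, the supremum of all $q>2$ such that $E_{\alpha,m}\subset L^p(\mathbf B)$ with compact embedding for every $p\in(2,q)$ equals $10$, and the conjecture is true.
\end{theorem}

\subsection{Which exponent to expect}\label{sec:expect}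

If one uses only $|\lambda_{\ell,k}|\ge cj_{\ell,k}$, the norm controls half a derivative of $u$, and in two dimensions $H^{1/2}$ embeds in $L^4$. But the weight is as small as $j_{\ell,k}$ only for the \emph{cheap} modes, those with $j_{\ell,k}$ within $O(1)$ of $\alpha\ell$. They form a one-parameter family: a bounded number of $k$ for each $\ell$. If the radial factors of the cheap modes were bounded, then half a derivative in the single variable $\theta$ would give $L^p$ for all $p<\infty$.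

They are not bounded. The function $r\mapsto J_\ell(j_{\ell,k}r)$ decays toward the origin for $r<\ell/j_{\ell,k}$, oscillates for $r>\ell/j_{\ell,k}$, and is large near the \emph{turning point} $r=\ell/j_{\ell,k}$. For the cheap modes the turning point is close to $1/\alpha$, so all of them peak on the circle where the operator changes type. The matter is thus decided near this circle, and scaling suggests an answer. With $y=r-\frac1\alpha$ we have $r^{-2}-\alpha^2=-2\alpha^3y+O(y^2)$, so up to constants the leading part of the form is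
\[
\int\big(|\partial_yu|^2-2\alpha^3y\,|\partial_\theta u|^2\big)\,dy\,d\theta .
\]
Replace $u(y,\theta)$ by $u(y/\delta^2,\theta/\delta^3)$. Both terms are multiplied by $\delta^{-4}\cdot\delta^5=\delta$, while $\|u\|_{L^p}^2$ is multiplied by $\delta^{10/p}$. The two factors agree exactly when $p=10$.

This is only a guide: the form is indefinite, so its scaling does not control the norm $\|\cdot\|_{\alpha,m}$. Indeed, at the critical exponent $p=10$ the inclusion fails, by a logarithm that the scaling does not show.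

\subsection{A norm without $m$, and the full result}

The argument uses only the size of the weight, so we work with a simpler and more explicit norm. For \emph{any} $\alpha>1$ put
\[
s_{\ell,k}=|j_{\ell,k}-\alpha\ell|,\qquad \omega_{\ell,k}=j_{\ell,k}\,(1+s_{\ell,k}),
\]
and let $X_\alpha$ be the Hilbert space of all $u\in L^2(\mathbf B)$ with
\[
\|u\|_X^2=\sum_{\ell,k}\omega_{\ell,k}\big(|\langle u,\phi_{\ell,k}\rangle|^2+|\langle u,\psi_{\ell,k}\rangle|^2\big)<\infty .
\]
Throughout, $C,c>0$ denote constants that may change from line to line and depend only on $\alpha$, and on $p$ and $m$ where these occur. We use that $j_{\ell,k}>\ell$ (Lemma~\ref{lem:zeros} below for $\ell\ge1$) and $j_{\ell,k}>1$. For $\ell=0$ the latter holds because $J_0(x)\ge1-x^2/4>0$ on $[0,1]$.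

\begin{lemma}\label{lem:EX}
If $\alpha\in\mathcal A$ and $m\in\mathbb R$, then $E_{\alpha,m}=X_\alpha$ with equivalent norms.
\end{lemma}

\begin{proof}
Write $j=j_{\ell,k}$. Since $\ell\le j$ and $j>1$, we have $|\lambda_{\ell,k}|\le|j-\alpha\ell|(j+\alpha\ell)+|m|\le C\omega_{\ell,k}$, and $1\le\omega_{\ell,k}$. Hence $\|u\|_{\alpha,m}\le C\|u\|_X$. Conversely, off $\mathcal I^0_{\alpha,m}$ the hypothesis $\alpha\in\mathcal A$ gives $|\lambda_{\ell,k}|\ge cj\ge c$, and therefore
\[
j\,|j-\alpha\ell|\le|j^2-\alpha^2\ell^2|\le|\lambda_{\ell,k}|+|m|\le C|\lambda_{\ell,k}| .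
\]
Adding $j\le C|\lambda_{\ell,k}|$ we get $\omega_{\ell,k}\le C|\lambda_{\ell,k}|$. On the finite set $\mathcal I^0_{\alpha,m}$ we have $\omega_{\ell,k}\le C$. Hence $\|u\|_X\le C\|u\|_{\alpha,m}$.
\end{proof}

\begin{theorem}\label{thm:X}
Let $\alpha>1$.
\begin{enumerate}
\item For $1\le p<10$ we have $X_\alpha\subset L^p(\mathbf B)$ with compact embedding.
\item For $10\le p\le\infty$ we have $X_\alpha\not\subset L^p(\mathbf B)$. If $\alpha\in\mathcal A$ and $m\in\mathbb R$, then neither $E^+_{\alpha,m}$ nor $E^-_{\alpha,m}$ is contained in $L^p(\mathbf B)$ for any such $p$.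
\item For $10\le p<\infty$,
\[
\|u\|_{L^p}^2\le C\sum_{\ell,k}(1+\ell)^{\frac13\left(1-\frac{10}p\right)}\log(2+\ell)\;\omega_{\ell,k}\big(|\langle u,\phi_{\ell,k}\rangle|^2+|\langle u,\psi_{\ell,k}\rangle|^2\big)
\]
whenever the right side is finite. For $p=10$ the factor $\log(2+\ell)$ cannot be replaced by any function $h(\ell)=o(\log\ell)$.
\item Let $X^N\subset X_\alpha$ be the closed span of the eigenfunctions with $N\le\ell<2N$. For $4<p<\infty$ and $N\ge N_0(\alpha)$, the norm of $X^N\hookrightarrow L^p(\mathbf B)$ is bounded above and below by positive constants, depending on $\alpha$ and $p$, times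
\[
(\log N)^{1/2}\,N^{\frac16-\frac5{3p}} .
\]
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:main} follows from Lemma~\ref{lem:EX} and parts 1 and 2. The exponent in part 4 vanishes exactly at $p=10$, and there the factor $(\log N)^{1/2}$ remains.

\begin{remark}
Apart from the definition of $E_{\alpha,m}$ and $E^\pm_{\alpha,m}$, the hypothesis $\alpha\in\mathcal A$ is used only through Lemma~\ref{lem:EX}. That lemma needs the lower bound in the definition of $\mathcal A$: the inequality $\omega_{\ell,k}\le C|\lambda_{\ell,k}|$ off $\mathcal I^0_{\alpha,m}$ contains $|\lambda_{\ell,k}|\ge cj_{\ell,k}$. The hypothesis $\alpha>1$ places the circle $r=1/\alpha$ inside $\mathbf B$. For $0<\alpha<1$ one has $j_{\ell,k}-\alpha\ell\ge(1-\alpha)j_{\ell,k}$, so $\omega_{\ell,k}$ is comparable to $j_{\ell,k}^2$, the space with weight $\omega_{\ell,k}$ is $H^1_0(\mathbf B)$, and it embeds in $L^p$ for all $p<\infty$.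
\end{remark}

\subsection{The cone}

Modes for which $s_{\ell,k}$ is comparable to $j_{\ell,k}$ cause no trouble, because their weight is comparable to $j_{\ell,k}^2$, as for $H^1_0(\mathbf B)$. All other modes lie in a cone about the line $j=\alpha\ell$. Fix
\[
\beta=\tfrac{1+\alpha}2\in(1,\alpha),\qquad \kappa^2=1-\beta^{-2}>0,\qquad
\mathcal C=\{(\ell,k):\ \ell\ge1,\ \beta\ell\le j_{\ell,k}\le2\alpha\ell\}.
\]
For indices in $\mathcal C$ the turning point $\rho_{\ell,k}=\ell/j_{\ell,k}$ lies in $[\frac1{2\alpha},\frac1\beta]$, away from the origin and from the boundary. The lower limit $\beta>1$ is what makes the spacing of zeros and the constants $c_{\ell,k}$ uniform in the next section. The modes outside $\mathcal C$ are treated at the start of Section~\ref{sec:upper}.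

The proof has three steps: Bessel estimates near the turning point (Section~\ref{sec:bessel}), the case of one radial mode per angular frequency, where the exponent $10$ appears (Section~\ref{sec:one}), and the interaction of all radial modes, which produces the logarithm (Sections~\ref{sec:kernel}--\ref{sec:lower}).

\section{Bessel functions near the turning point}\label{sec:bessel}

We need four facts: an upper bound for $J_\ell$ that is uniform through the turning point $x=\ell$, the spacing of its zeros, the size of $c_{\ell,k}$, and a lower bound for $J_\ell$ in a layer $|x-\ell|\le a_0\ell^{1/3}$.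

\begin{lemma}\label{lem:upperJ}
There is an absolute constant $C$ such that for all integers $\ell\ge1$ and all $x>0$ (with $x\ne\ell$ for the second bound)
\[
|J_\ell(x)|\le C\min\big\{\ell^{-1/3},\ |x^2-\ell^2|^{-1/4}\big\}.
\]
\end{lemma}

\begin{proof}
For $x\ge\ell$ we use the integral representation and for $x<\ell$ the differential equation. We recall van der Corput's lemma (\cite[Ch.~VIII, Prop.~2]{Stein}): if $|h^{(n)}|\ge\mu>0$ on an interval, and $h'$ is monotone there in case $n=1$, then $|\int e^{ih}|\le C_n\mu^{-1/n}$ over that interval.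

\emph{Case $x\ge\ell$.} We have $J_\ell(x)=\mathrm{Re}\,\frac1\pi\int_0^\pi e^{ih(\tau)}\,d\tau$ with $h(\tau)=\ell\tau-x\sin\tau$, and
\[
h'=\ell-x\cos\tau\ \text{ is increasing on }[0,\pi],\qquad h''=x\sin\tau,\qquad h'''=x\cos\tau .
\]
On $[0,\frac\pi4]$ we have $h'''\ge x/\sqrt2$; on $[\frac\pi4,\frac{3\pi}4]$ we have $h''\ge x/\sqrt2$; on $[\frac{3\pi}4,\pi]$ we have $h'\ge x/\sqrt2$. Hence
\begin{equation}\label{eq:third}
|J_\ell(x)|\le C\big(x^{-1/3}+x^{-1/2}+x^{-1}\big)\le Cx^{-1/3}\le C\ell^{-1/3}.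
\end{equation}
Now let $x>\ell$ and $\tau_0=\arccos(\ell/x)\in(0,\frac\pi2)$, the zero of $h'$. Since $x\tau_0\ge x\sin\tau_0=(x^2-\ell^2)^{1/2}$, it suffices to show $|J_\ell(x)|\le C(x\tau_0)^{-1/2}$.

If $x\tau_0^3\le1$, then $x\tau_0=x^{2/3}(x\tau_0^3)^{1/3}\le x^{2/3}$, so $x^{-1/3}\le(x\tau_0)^{-1/2}$ and \eqref{eq:third} suffices.

If $x\tau_0^3>1$, we split $[0,\pi]$ into three pieces. On $[0,\frac{\tau_0}2]$,
\[
|h'|=x(\cos\tau-\cos\tau_0)\ge x\big(\cos\tfrac{\tau_0}2-\cos\tau_0\big)=2x\sin\tfrac{3\tau_0}4\,\sin\tfrac{\tau_0}4\ge cx\tau_0^2 ,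
\]
which contributes at most $C(x\tau_0^2)^{-1}=C(x\tau_0)^{-1/2}(x\tau_0^3)^{-1/2}\le C(x\tau_0)^{-1/2}$. On $[\frac{\tau_0}2,\frac{3\pi}4]$ the concave function $\sin$ is at least the minimum of its values at the endpoints, so $h''\ge cx\tau_0$, and the contribution is at most $C(x\tau_0)^{-1/2}$. On $[\frac{3\pi}4,\pi]$ the contribution is at most $C/x\le C(x\tau_0)^{-1/2}$, since $x\ge1$ and $\tau_0\le\frac\pi2$.

\emph{Case $0<x<\ell$.} Let $v(t)=J_\ell(e^t)$. Bessel's equation becomes $v''=(\ell^2-e^{2t})v$. By the power series of $J_\ell$, $v,v'>0$ near $-\infty$. For $t\le\log\ell$ we have $v''\ge0$ as long as $v>0$, so $v'$ stays positive and $v$ cannot reach zero: $v,v'>0$ on $(-\infty,\log\ell]$. Moreover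
\[
\big(v'^2-(\ell^2-e^{2t})v^2\big)'=2e^{2t}v^2\ge0,
\]
and the quantity in parentheses tends to $0$ as $t\to-\infty$. Hence $v'\ge(\ell^2-e^{2t})^{1/2}v$ for $t<\log\ell$. Integrating $v'/v$ from $\log x$ to $\log\ell$ and using $\frac1z\ge\frac z{\ell^2}$ for $z\le\ell$,
\[
0<J_\ell(x)\le J_\ell(\ell)\exp\Big(-\int_x^\ell(\ell^2-z^2)^{1/2}\,\frac{dz}z\Big)\le C\ell^{-1/3}e^{-Z},\qquad Z=\frac{(\ell^2-x^2)^{3/2}}{3\ell^2}.
\]
Here $J_\ell(\ell)\le C\ell^{-1/3}$ by \eqref{eq:third}. Finally $e^{-Z}\le1$, and $e^{-Z}\le CZ^{-1/6}\le C\ell^{1/3}(\ell^2-x^2)^{-1/4}$.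
\end{proof}

For $\ell\ge1$ the function $w(x)=\sqrt x\,J_\ell(x)$ satisfies
\begin{equation}\label{eq:w}
w''+q\,w=0,\qquad q(x)=1-\frac{\ell^2-\frac14}{x^2}<1,\qquad q'>0 .
\end{equation}
Sturm's comparison theorem says: if $w''+qw=0$, $y''+Qy=0$ (with $w,y\not\equiv0$) and $q<Q$ on an interval, then strictly between two consecutive zeros of $w$ in that interval there is a zero of $y$.

\begin{lemma}\label{lem:zeros}
Let $\ell\ge1$.
\begin{enumerate}
\item[(a)] $j_{\ell,1}>\ell$, and $j_{\ell,k+1}-j_{\ell,k}>\pi$ for all $k\ge1$.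
\item[(b)] Every closed interval of length $D=\pi/\kappa$ contained in $[\beta\ell,\infty)$ contains a zero of $J_\ell$.
\item[(c)] If $(\ell,k)\in\mathcal C$, then $j_{\ell,k}\le c_{\ell,k}^2\le\kappa^{-2}j_{\ell,k}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The previous proof shows $J_\ell>0$ on $(0,\ell]$. Since $q<1$, the solution $\sin(x-j_{\ell,k})$ of $y''+y=0$ has a zero strictly between $j_{\ell,k}$ and $j_{\ell,k+1}$, so $j_{\ell,k}+\pi<j_{\ell,k+1}$.

(b) On $[\beta\ell,\infty)$ we have $q>1-\ell^2/x^2\ge\kappa^2$. For an interval $[a,a+D]$ there, $\sin\kappa(x-a)$ solves $y''+\kappa^2y=0$ and has consecutive zeros $a$ and $a+D$. By Sturm's theorem, now with $w$ as the solution of the equation with the larger coefficient, $w$ has a zero in $(a,a+D)$.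

(c) Where $q>0$, in particular for $x\ge\ell$, equation \eqref{eq:w} gives
\[
(w'^2+qw^2)'=q'w^2\ge0,\qquad \Big(w^2+\frac{w'^2}q\Big)'=-\frac{q'w'^2}{q^2}\le0 .
\]
By the standard asymptotics of $J_\ell$ and $J_\ell'$ at infinity, $w$ and $w'$ equal $\sqrt{2/\pi}$ times the cosine and minus the sine of $x-\frac{\ell\pi}2-\frac\pi4$, respectively, up to $O(1/x)$. As $q\to1$, both quantities tend to $2/\pi$. At $x=j=j_{\ell,k}$ we have $w=0$ and $w'^2=jJ_\ell'(j)^2$, so the first quantity (nondecreasing) and the second (nonincreasing) yield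
\[
\frac2\pi\,q(j)\le jJ_\ell'(j)^2\le\frac2\pi ,\qquad q(j)\ge1-\frac{\ell^2}{j^2}\ge\kappa^2 .
\]
Since $1=c_{\ell,k}^2\,\pi\int_0^1J_\ell(jr)^2\,r\,dr=\frac\pi2\,c_{\ell,k}^2J_\ell'(j)^2$, the claim follows.
\end{proof}

\begin{lemma}\label{lem:lowerJ}
There are $a_0,c_0>0$ and $\ell_0$ such that $J_\ell(x)\ge c_0\ell^{-1/3}$ whenever $\ell\ge\ell_0$ and $|x-\ell|\le a_0\ell^{1/3}$.
\end{lemma}

\begin{proof}
At $x=\ell$ the bound follows from Cauchy's formula $\ell^{1/3}J_\ell(\ell)\to\Gamma(\frac13)/(2^{2/3}3^{1/6}\pi)>0$ (\cite[\S8.2]{Watson}), which gives $w(\ell)\ge c\,\ell^{1/6}$ for large $\ell$. We show that $w$ varies slowly. On $I=[\ell-\ell^{1/3},\ell+\ell^{1/3}]$ with $\ell\ge8$ we have $\ell/2\le x\le2\ell$ and $|x^2-\ell^2|\le3\ell^{4/3}$, hence $|q|\le C\ell^{-2/3}$. By Lemma~\ref{lem:upperJ}, $|w|\le C\ell^{1/6}$ on $I$, so $|w''|=|qw|\le C\ell^{-1/2}$. By the mean value theorem some $\xi\in I$ has $|w'(\xi)|\le2\sup_I|w|/|I|\le C\ell^{-1/6}$, and therefore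
\[
|w'|\le C\ell^{-1/6}+C\ell^{-1/2}\,\ell^{1/3}\le C\ell^{-1/6}\qquad\text{on }I .
\]
For $|x-\ell|\le a_0\ell^{1/3}$ with $a_0\le1$ it follows that $w(x)\ge c\,\ell^{1/6}-Ca_0\ell^{1/6}\ge\frac c2\ell^{1/6}$ if $a_0$ is small. Divide by $\sqrt x\le\sqrt{2\ell}$.
\end{proof}

For the rest of the paper write
\[
f_{\ell,k}(r)=c_{\ell,k}J_\ell(j_{\ell,k}r),\qquad \rho_{\ell,k}=\frac{\ell}{j_{\ell,k}},\qquad M_\ell(t)=\min\{\ell^{1/3},|t|^{-1/2}\},\quad M_\ell(0)=\ell^{1/3}.
\]
For $(\ell,k)\in\mathcal C$ and $0<r<1$ we have, with $j=j_{\ell,k}$ and $\rho=\rho_{\ell,k}$,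
\[
|j^2r^2-\ell^2|=j^2|r-\rho|(r+\rho)\ge j\ell\,|r-\rho|\ge\ell^2|r-\rho| .
\]
Together with Lemma~\ref{lem:upperJ}, the bound $c_{\ell,k}^2\le\kappa^{-2}j$ and $j\le2\alpha\ell$, this gives
\begin{equation}\label{eq:f}
f_{\ell,k}(r)^2\le C\,M_\ell(r-\rho_{\ell,k})\qquad\big((\ell,k)\in\mathcal C,\ 0<r<1\big).
\end{equation}
A radial mode is thus of size at most $C\ell^{1/6}$. By Lemma~\ref{lem:lowerJ} it reaches this order in a layer of width comparable to $\ell^{-2/3}$ about its turning point, if $\ell$ is large. Outside such a layer, $f^2$ is bounded by a multiple of the inverse square root of the distance to the turning point.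

\section{One radial mode per angular frequency}\label{sec:one}

In this section we treat the smallest family in which the exponent $10$ appears. The mechanism is a Sobolev embedding in $\theta$, combined with the $L^p$ size in $r$ of a single peak. The three lemmas are used again in the general case.

\begin{lemma}\label{lem:sob}
Let $2<p<\infty$ and $g(r,\theta)=\sum_{\ell\ge1}\big(A_\ell(r)\cos\ell\theta+B_\ell(r)\sin\ell\theta\big)$, a finite sum with bounded measurable $A_\ell,B_\ell$ on $(0,1)$. Then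
\[
\|g\|_{L^p(\mathbf B)}^2\le C\sum_{\ell\ge1}\ell^{1-\frac2p}\,\big\||A_\ell|^2+|B_\ell|^2\big\|_{L^{p/2}(0,1)} .
\]
\end{lemma}

\begin{proof}
The Sobolev embedding $H^{\frac12-\frac1p}\subset L^p$ on the circle, for functions of mean zero, gives for each $r$
\[
\|g(r,\cdot)\|_{L^p_\theta}^2\le C\sum_{\ell\ge1}\ell^{1-\frac2p}\big(|A_\ell(r)|^2+|B_\ell(r)|^2\big).
\]
Take the $L^{p/2}(0,1)$ norm in $r$, use $r\,dr\le dr$ on the left, and apply the triangle inequality in $L^{p/2}$ (here $p/2\ge1$) on the right.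
\end{proof}

\begin{lemma}\label{lem:M}
For $4<p<\infty$, $\ell\ge1$ and $\rho\in\mathbb R$ we have $\|M_\ell(\cdot-\rho)\|_{L^{p/2}(0,1)}\le C\,\ell^{\frac13-\frac4{3p}}$.
\end{lemma}

\begin{proof}
The minimum switches at distance $\ell^{-2/3}$, and $p/4>1$ makes the tail integrable:
\[
\int_0^1M_\ell(r-\rho)^{p/2}\,dr\le2\Big(\ell^{-\frac23}\,\ell^{\frac p6}+\int_{\ell^{-2/3}}^\infty y^{-p/4}\,dy\Big)\le C\,\ell^{\frac p6-\frac23}.\qedhere
\]
\end{proof}

So for $p>4$ the layer at the turning point determines the bound up to a constant. This lemma is the only place where $p>4$ is needed.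

\begin{lemma}\label{lem:peak}
Let $a_0$ be as in Lemma~\ref{lem:lowerJ}, $a_1=\frac{a_0}2$, $a_2=\frac{a_0}{4\alpha}$, and
\[
R_N=\Big\{\ \big|r-\tfrac1\alpha\big|\le a_2N^{-2/3},\quad|\theta|\le\frac\pi{6N}\ \Big\}.
\]
For $N\ge N_1(\alpha)$ we have $R_N\subset\mathbf B$ and $|R_N|\ge cN^{-5/3}$. Moreover, every $(\ell,k)$ with $N\le\ell<2N$ and $s_{\ell,k}\le a_1N^{1/3}$ lies in $\mathcal C$, and for these indices
\[
\phi_{\ell,k}\ge c\,N^{1/6}\quad\text{on }R_N .
\]
\end{lemma}

\begin{proof}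
Let $N$ be so large that $N\ge\ell_0$, $a_1N^{1/3}\le(\alpha-\beta)N$ and $a_2N^{-2/3}\le\min\{\frac1{2\alpha},\frac12(1-\frac1\alpha)\}$. The last condition gives $\frac1{2\alpha}\le r<1$ on $R_N$, hence $R_N\subset\mathbf B$ and $|R_N|\ge cN^{-5/3}$. The second gives
\[
[\alpha\ell-a_1N^{1/3},\ \alpha\ell+a_1N^{1/3}]\subset[\beta\ell,2\alpha\ell]\qquad\text{for }\ell\ge N,
\]
so the indices in question lie in $\mathcal C$. On $R_N$ we have $\ell|\theta|<\frac\pi3$, so $\cos\ell\theta\ge\frac12$. Also, since $r<1$ there,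
\[
|j_{\ell,k}r-\ell|\le|j_{\ell,k}-\alpha\ell|\,r+\alpha\ell\,\big|r-\tfrac1\alpha\big|\le a_1N^{1/3}+2\alpha a_2N^{1/3}=a_0N^{1/3}\le a_0\ell^{1/3}.
\]
By Lemma~\ref{lem:lowerJ} and $c_{\ell,k}\ge j_{\ell,k}^{1/2}\ge\ell^{1/2}$ (Lemma~\ref{lem:zeros}(c)), $c_{\ell,k}J_\ell(j_{\ell,k}r)\ge c\,\ell^{1/6}\ge c\,N^{1/6}$.
\end{proof}

The range of $s_{\ell,k}$ allowed here will matter: not only the cheap modes, but all modes with $s_{\ell,k}\le a_1N^{1/3}$, peak in the same box.

\begin{proposition}\label{prop:one}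
Choose $\ell_1=\ell_1(\alpha)$ with $D\le(\alpha-\beta)\ell_1$. For each $\ell\ge\ell_1$ let $k(\ell)$ be an index with $\alpha\ell\le j_{\ell,k(\ell)}\le\alpha\ell+D$, which exists by Lemma~\ref{lem:zeros}(b). Then $(\ell,k(\ell))\in\mathcal C$.
\begin{enumerate}
\item[(i)] The functions $v_N=\sum_{\ell=N}^{2N-1}\phi_{\ell,k(\ell)}$ satisfy $\|v_N\|_{L^p}\ge c\,N^{\frac16-\frac5{3p}}\|v_N\|_X$ for large $N$ and $1\le p\le\infty$.
\item[(ii)] If $4<p<\infty$ and $u$ is a finite combination of the functions $\phi_{\ell,k(\ell)},\psi_{\ell,k(\ell)}$ with coefficients $a_\ell,b_\ell$, then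
\[
\|u\|_{L^p}^2\le C\sum_\ell\ell^{\frac13\left(1-\frac{10}p\right)}\,\omega_{\ell,k(\ell)}\big(|a_\ell|^2+|b_\ell|^2\big).
\]
\end{enumerate}
\end{proposition}

\begin{proof}
By the choice of $\ell_1$ we have $\alpha\ell+D\le2\alpha\ell$ for $\ell\ge\ell_1$, so $(\ell,k(\ell))\in\mathcal C$.

(i) We have $\omega_{\ell,k(\ell)}\le CN$ for $N\le\ell<2N$, so $\|v_N\|_X^2\le CN\cdot N$. For large $N$ we have $D\le a_1N^{1/3}$, and Lemma~\ref{lem:peak} gives $v_N\ge c\,N\cdot N^{1/6}$ on $R_N$. Hence $\|v_N\|_{L^p}\ge c\,N^{\frac76}|R_N|^{1/p}\ge c\,N^{\frac76-\frac5{3p}}$.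

(ii) By Lemma~\ref{lem:sob}, \eqref{eq:f} and Lemma~\ref{lem:M},
\[
\|u\|_{L^p}^2\le C\sum_\ell\ell^{1-\frac2p}\,\ell^{\frac13-\frac4{3p}}\big(|a_\ell|^2+|b_\ell|^2\big)
= C\sum_\ell\ell^{\frac13\left(1-\frac{10}p\right)}\,\ell\,\big(|a_\ell|^2+|b_\ell|^2\big),
\]
and $\ell\le\omega_{\ell,k(\ell)}$.
\end{proof}

So $X_\alpha\not\subset L^p$ for $p>10$ already follows from (i), once the closed graph theorem is applied as in Section~\ref{sec:lower}. For this family, however, the $L^{10}$ norm is still bounded by the $X$ norm. Both the full bound for $p<10$ and the failure at the endpoint $p=10$ depend on what happens when many $k$ are allowed for each $\ell$.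

\section{All radial modes at one angular frequency}\label{sec:kernel}

Fix $\ell\ge1$ and let $A(r)=\sum_{k:(\ell,k)\in\mathcal C}a_kf_{\ell,k}(r)$. By Cauchy--Schwarz,
\begin{equation}\label{eq:CS}
|A(r)|^2\le K_\ell(r)\sum_{k:(\ell,k)\in\mathcal C}\omega_{\ell,k}|a_k|^2,\qquad
K_\ell(r)=\sum_{k:(\ell,k)\in\mathcal C}\frac{f_{\ell,k}(r)^2}{\omega_{\ell,k}},
\end{equation}
and $K_\ell(r)$ is the best constant for given $r$. For a single cheap mode the corresponding quantity is at most $C\ell^{-1}M_\ell(r-\rho)$ with $\rho$ near $\frac1\alpha$. We show that allowing all $k$ costs only a logarithm.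

At $r=\frac1\alpha$ the logarithm is easy to see. For large $\ell$, about $\ell^{1/3}$ zeros lie within $a_1\ell^{1/3}$ of $\alpha\ell$, all these modes have $f_{\ell,k}(\frac1\alpha)^2$ of order $\ell^{1/3}$, and the sum of $1/(\ell(1+s_{\ell,k}))$ over them is of order $\ell^{-1}\log\ell$. The difficulty is at distance $y$ from the circle. There a mode with $s_{\ell,k}$ of order $\ell y$ can have its turning point at $r$ itself, so that $f_{\ell,k}(r)^2$ is as large as $\ell^{1/3}$ rather than $y^{-1/2}$. If this were so for all of the roughly $\ell y$ modes of this kind, the bound would fail. But their turning points are separated by a multiple of $1/\ell$, so only a few of them can be close to $r$.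

\begin{lemma}\label{lem:K}
For $\ell\ge1$ and $r\in(0,1)$, $\ K_\ell(r)\le C\,\ell^{-1}\log(2+\ell)\,M_\ell\big(r-\tfrac1\alpha\big)$.
\end{lemma}

\begin{proof}
Put $y=|r-\frac1\alpha|$ and write $s_k,\rho_k,j_k$ for $s_{\ell,k},\rho_{\ell,k},j_{\ell,k}$. All $k$ below satisfy $(\ell,k)\in\mathcal C$; then $\omega_{\ell,k}\ge\ell(1+s_k)$ and $s_k\le\alpha\ell$.

\emph{The bound with $\ell^{1/3}$.} If $s_k\in[n,n+1)$, then $j_k$ lies in one of two intervals of length $1$, each of which contains at most one zero by Lemma~\ref{lem:zeros}(a). Hence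
\begin{equation}\label{eq:log}
\sum_k\frac1{1+s_k}\le\sum_{0\le n\le\alpha\ell}\frac2{1+n}\le C\log(2+\ell),
\end{equation}
and $f_{\ell,k}^2\le C\ell^{1/3}$ gives $K_\ell\le C\ell^{-1}\,\ell^{1/3}\log(2+\ell)$.

\emph{The bound with $y^{-1/2}$.} It remains to treat $y>\ell^{-2/3}$. Note that
\[
\big|\rho_k-\tfrac1\alpha\big|=\frac{|\alpha\ell-j_k|}{\alpha j_k}\le\frac{s_k}{\alpha\ell}.
\]
If $s_k\le\frac12\alpha\ell y$, then $|r-\rho_k|\ge y/2$ and $f_{\ell,k}(r)^2\le Cy^{-1/2}$ by \eqref{eq:f}. By \eqref{eq:log} these $k$ contribute at most $C\ell^{-1}y^{-1/2}\log(2+\ell)$.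

The other $k$ are divided into the dyadic groups
\[
F=\{k:\ S<s_k\le2S\},\qquad S=2^i\cdot\tfrac12\alpha\ell y,\quad i=0,1,2,\dots
\]
Since $y>\ell^{-2/3}$, we have $S\ge\frac12\alpha\ell^{1/3}\ge\frac12$. For $k\in F$ the zero $j_k$ lies in one of two intervals of length $S$, each containing at most $1+S/\pi$ zeros, so $\#F\le2+S\le5S$. The turning points are separated:
\[
|\rho_k-\rho_{k'}|=\frac{\ell\,|j_k-j_{k'}|}{j_kj_{k'}}\ge\frac{\pi\ell}{(2\alpha\ell)^2}=\frac{c_1}\ell\qquad(k\ne k'),\qquad c_1=\frac\pi{4\alpha^2}.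
\]
On each side of $r$, enumerate the $\rho_k$ with $k\in F$ by increasing distance to $r$ (a point equal to $r$ is put on one side). The $n$-th one, $n=0,1,\dots$, has distance at least $c_1n/\ell$ from $r$. Using $f^2\le C\ell^{1/3}$ for $n=0$ and $f^2\le C(\ell/n)^{1/2}$ for $n\ge1$, both from \eqref{eq:f}, we get
\[
\sum_{k\in F}f_{\ell,k}(r)^2\le C\ell^{1/3}+C\sum_{1\le n\le\#F}\Big(\frac\ell n\Big)^{1/2}\le C\ell^{1/3}+C\ell^{1/2}S^{1/2}\le C\ell^{1/2}S^{1/2},
\]
where the last step uses $S\ge\frac12$. Since $\omega_{\ell,k}\ge\ell S$ for $k\in F$, the group contributes at most $C\ell^{-1/2}S^{-1/2}$ to $K_\ell(r)$. The sum over $i$ is geometric and is at most $C\ell^{-1/2}(\ell y)^{-1/2}=C\ell^{-1}y^{-1/2}$.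
\end{proof}

\section{Upper bounds}\label{sec:upper}

Let $a_{\ell,k}=\langle u,\phi_{\ell,k}\rangle$ and $b_{\ell,k}=\langle u,\psi_{\ell,k}\rangle$. Write $u=P_eu+P_cu$, where $P_c$ keeps the indices in $\mathcal C$ and $P_e$ the others.

\subsection{Outside the cone}

Let $(\ell,k)\notin\mathcal C$ and $j=j_{\ell,k}$. If $j>2\alpha\ell$ (which includes $\ell=0$), then $s_{\ell,k}\ge j/2$. If $j<\beta\ell$, then $s_{\ell,k}=\alpha\ell-j\ge(\frac\alpha\beta-1)j$. In both cases $\omega_{\ell,k}\ge cj^2$, so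
\begin{equation}\label{eq:ell}
\|\nabla P_eu\|_{L^2}^2=\sum_{(\ell,k)\notin\mathcal C}j_{\ell,k}^2\big(|a_{\ell,k}|^2+|b_{\ell,k}|^2\big)\le C\|u\|_X^2 .
\end{equation}
Thus $P_e:X_\alpha\to H^1_0(\mathbf B)$ is bounded, and by the Rellich--Kondrachov theorem in dimension two $P_e:X_\alpha\to L^p(\mathbf B)$ is compact for every $p<\infty$.

\subsection{Inside the cone}

Let $e_\ell=\sum_{k:(\ell,k)\in\mathcal C}\omega_{\ell,k}\big(|a_{\ell,k}|^2+|b_{\ell,k}|^2\big)$. For each $\ell$ only finitely many $k$ satisfy $(\ell,k)\in\mathcal C$.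

\begin{proposition}\label{prop:cone}
For $4<p<\infty$ and $u\in X_\alpha$,
\begin{equation}\label{eq:cone}
\|P_cu\|_{L^p}^2\le C\sum_{\ell\ge1}\mu_\ell\,e_\ell,\qquad \mu_\ell=\ell^{\frac13\left(1-\frac{10}p\right)}\log(2+\ell),
\end{equation}
whenever the right side is finite.
\end{proposition}

\begin{proof}
Suppose first that only finitely many coefficients of $P_cu$ are nonzero. Then $P_cu$ has the form in Lemma~\ref{lem:sob} with $A_\ell=\sum_ka_{\ell,k}f_{\ell,k}$ and $B_\ell=\sum_kb_{\ell,k}f_{\ell,k}$, where $k$ runs over $(\ell,k)\in\mathcal C$, and \eqref{eq:CS} gives $|A_\ell|^2+|B_\ell|^2\le K_\ell\,e_\ell$. By Lemmas~\ref{lem:sob}, \ref{lem:K} and~\ref{lem:M},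
\[
\|P_cu\|_{L^p}^2\le C\sum_{\ell\ge1}\ell^{1-\frac2p}\,\|K_\ell\|_{L^{p/2}(0,1)}\,e_\ell
\le C\sum_{\ell\ge1}\ell^{1-\frac2p}\,\ell^{-1}\log(2+\ell)\,\ell^{\frac13-\frac4{3p}}\,e_\ell ,
\]
and $-\frac2p+\frac13-\frac4{3p}=\frac13(1-\frac{10}p)$. In general, apply this to differences of the partial sums over $\ell$ of $P_cu$: if the right side of \eqref{eq:cone} is finite, these partial sums are Cauchy in $L^p$. They converge to $P_cu$ in $L^2$, so $P_cu\in L^p$ and \eqref{eq:cone} holds.
\end{proof}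

\subsection{Proof of Theorem~\ref{thm:X}: part 1, the inequality in part 3, the upper bound in part 4}

\emph{Part 1.} Let $4<p<10$. Then $\mu_\ell$ is bounded and tends to $0$. By \eqref{eq:cone}, $P_c:X_\alpha\to L^p$ is bounded. Its truncation to $\ell\le\Lambda$ has finite rank and differs from it in operator norm by at most $C\sup_{\ell>\Lambda}\mu_\ell^{1/2}$, which tends to $0$ as $\Lambda\to\infty$. So $P_c$ is compact, and the embedding $P_e+P_c$ is compact. For $1\le p\le4$ compose the embedding into $L^5(\mathbf B)$ with $L^5(\mathbf B)\subset L^p(\mathbf B)$. \qed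

\medskip
\emph{Part 3, inequality.} For $10\le p<\infty$ the factor multiplying $\omega_{\ell,k}$ is at least $\log2$, and at least $\mu_\ell$ when $\ell\ge1$. Hence, if the right side is finite, then $u\in X_\alpha$, and the right side controls $\|u\|_X^2\ge c\,\|P_eu\|_{L^p}^2$. It controls $\|P_cu\|_{L^p}^2$ by \eqref{eq:cone}. \qed

\medskip
\emph{Part 4, upper bound.} Let $u\in X^N$ with $N\ge2$. By \eqref{eq:cone}, $\|P_cu\|_{L^p}\le C(\log N)^{1/2}N^{\frac16-\frac5{3p}}\|u\|_X$. For $P_eu$ we use the inequality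
\[
\|g\|_{L^p}\le C\,\|g\|_{L^2}^{2/p}\,\|\nabla g\|_{L^2}^{1-2/p}\qquad(g\in H^1_0(\mathbf B),\ 2<p<\infty).
\]
To see it, extend $g$ by zero to $\mathbb R^2$ and put $\sigma=1-\frac2p$. Then $\|g\|_{L^p}\le C\||\xi|^\sigma\hat g\|_{L^2}$ by the Sobolev embedding, and the right side is at most $C\|g\|_{L^2}^{1-\sigma}\|\nabla g\|_{L^2}^\sigma$ by H\"older's inequality in $\xi$. Since $j_{\ell,k}>\ell\ge N$ for the indices of $u$, the function $g=P_eu$ satisfies $\|g\|_{L^2}\le N^{-1}\|\nabla g\|_{L^2}$. With \eqref{eq:ell} we obtain $\|P_eu\|_{L^p}\le CN^{-2/p}\|u\|_X$. Since $-\frac2p\le\frac16-\frac5{3p}$ and $\log N\ge\log2$, this is at most a constant times the bound for $P_cu$. \qed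

\section{Lower bounds}\label{sec:lower}

To see that the logarithm is real we improve the functions $v_N$ of Proposition~\ref{prop:one} by using, for each $\ell$, all the modes that peak in the common box $R_N$ of Lemma~\ref{lem:peak}. The best coefficients are those giving equality in \eqref{eq:CS}, namely $a_k$ proportional to $f_{\ell,k}/\omega_{\ell,k}$. For the modes in Lemma~\ref{lem:peak} the factors $f_{\ell,k}$ are all comparable to $N^{1/6}$ in $R_N$, and $\omega_{\ell,k}$ is comparable to $Ns_{\ell,k}$ when $s_{\ell,k}\ge1$. This leads to coefficients $1/s_{\ell,k}$. We take only one side of the line $j=\alpha\ell$ at a time, in order to treat $E^+_{\alpha,m}$ and $E^-_{\alpha,m}$ separately. With $a_1$ as in Lemma~\ref{lem:peak}, a sign $\pm$ and large $N$, put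
\[
u_N^\pm=\sum_{\ell=N}^{2N-1}\ \sum_{k\in\mathcal K_\ell^\pm}\frac1{s_{\ell,k}}\,\phi_{\ell,k},\qquad
\mathcal K_\ell^\pm=\big\{k:\ 1\le\pm(j_{\ell,k}-\alpha\ell)\le a_1N^{1/3}\big\}.
\]

\begin{proposition}\label{prop:lower}
For $N\ge N_0(\alpha)$ we have $u_N^\pm\in X^N$, $\ \|u_N^\pm\|_X^2\le CN^2\log N$, and
\[
\|u_N^\pm\|_{L^p}\ge c\,N^{\frac76-\frac5{3p}}\log N\qquad(1\le p\le\infty).
\]
Consequently
\begin{equation}\label{eq:ratio}
\frac{\|u_N^\pm\|_{L^p}}{\|u_N^\pm\|_X}\ge c\,(\log N)^{1/2}\,N^{\frac16-\frac5{3p}}\qquad(1\le p\le\infty).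
\end{equation}
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:peak} all indices in $u_N^\pm$ lie in $\mathcal C$. We first show that, for $N\le\ell<2N$,
\begin{equation}\label{eq:sum}
c\log N\le\sum_{k\in\mathcal K_\ell^\pm}\frac1{s_{\ell,k}}\le C\log N .
\end{equation}
For the upper bound, Lemma~\ref{lem:zeros}(a) shows that for each integer $n\ge1$ at most one $k\in\mathcal K_\ell^\pm$ has $s_{\ell,k}\in[n,n+1)$. For the lower bound, consider the disjoint intervals $[1+2nD,1+(2n+1)D]$, $n\ge0$, that are contained in $[1,a_1N^{1/3}]$. The corresponding intervals for $j_{\ell,k}$ are disjoint, have length $D$ and lie in $[\beta\ell,\infty)$, so by Lemma~\ref{lem:zeros}(b) each contains some $j_{\ell,k}$, with $k\in\mathcal K_\ell^\pm$. Hence the sum is at least $\sum_n\frac1{1+(2n+1)D}$ over $n$ up to a multiple of $N^{1/3}$, which is at least $c\log N$.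

Since $s_{\ell,k}\ge1$, we have $\omega_{\ell,k}\le CN(1+s_{\ell,k})\le2CN\,s_{\ell,k}$, and \eqref{eq:sum} gives
\[
\|u_N^\pm\|_X^2=\sum_{\ell=N}^{2N-1}\sum_{k\in\mathcal K_\ell^\pm}\frac{\omega_{\ell,k}}{s_{\ell,k}^2}\le CN\sum_{\ell=N}^{2N-1}\sum_{k\in\mathcal K_\ell^\pm}\frac1{s_{\ell,k}}\le CN^2\log N .
\]
On $R_N$ every $\phi_{\ell,k}$ in the sum is at least $cN^{1/6}$ by Lemma~\ref{lem:peak}, so $u_N^\pm\ge cN^{1/6}\cdot N\cdot c\log N$ there, again by \eqref{eq:sum}. Since $|R_N|\ge cN^{-5/3}$, the lower bound for $\|u_N^\pm\|_{L^p}$ follows.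
\end{proof}

\subsection*{Proof of Theorem~\ref{thm:X}: part 2, optimality in part 3, the lower bound in part 4}

\emph{Part 4, lower bound.} This is \eqref{eq:ratio}, since $u_N^\pm\in X^N$. \qed

\medskip
\emph{Part 2.} Let $10\le p\le\infty$, and let $Y\subset X_\alpha$ be a closed subspace with $Y\subset L^p(\mathbf B)$. Both $Y$ and $L^p(\mathbf B)$ embed continuously in $L^2(\mathbf B)$, so the inclusion $Y\to L^p(\mathbf B)$ has closed graph and is bounded. But the right side of \eqref{eq:ratio} tends to $\infty$ as $N\to\infty$; at $p=10$ it equals $c(\log N)^{1/2}$. So $Y$ cannot contain all $u_N^+$ with $N$ large, nor all $u_N^-$ with $N$ large. Taking $Y=X_\alpha$ proves the first claim. If $\alpha\in\mathcal A$, then $E^\pm_{\alpha,m}$ is closed in $X_\alpha$ by Lemma~\ref{lem:EX}. The indices in $u_N^\pm$ satisfy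
\[
\pm\lambda_{\ell,k}=s_{\ell,k}\,(j_{\ell,k}+\alpha\ell)\pm m\ge N-|m|>0
\]
for $N$ large, so $u_N^\pm\in E^\pm_{\alpha,m}$. Taking $Y=E^\pm_{\alpha,m}$ proves the second claim. \qed

\medskip
\emph{Part 3, optimality.} Suppose that the inequality with $p=10$ holds with $h(\ell)$ in place of $\log(2+\ell)$, for some constant $C$. Insert $u_N^\pm$ and use Proposition~\ref{prop:lower}. Since $\frac76-\frac5{30}=1$,
\[
c\,N^2(\log N)^2\le\|u_N^\pm\|_{L^{10}}^2\le C\max_{N\le\ell<2N}h(\ell)\cdot N^2\log N .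
\]
Hence $\max_{N\le\ell<2N}h(\ell)\ge c\log N$ for all large $N$, which excludes $h(\ell)=o(\log\ell)$. \qed

\medskip
This completes the proof of Theorem~\ref{thm:X}, and with it that of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{Kubler} Joel K\"ubler, \emph{On the spectrum of a mixed-type operator with applications to rotating wave solutions}, arXiv:2204.05824 (2022).
\bibitem{Stein} Stein, \emph{Harmonic Analysis}.
\bibitem{Watson} Watson, \emph{Theory of Bessel Functions}.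
\end{thebibliography}
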